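
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Conformal metrics on $\mathbb{R}^{2m}$ with constant negative\\ $Q$-curvature, finite volume, and no upper bound}


\begin{abstract}
We study the solutions $u$ of $(-\Delta)^m u=Qe^{2mu}$ on $\mathbb{R}^{2m}$ with $Q<0$ and $\int e^{2mu}\,dx<\infty$. When $m=2$ every such $u$ is bounded from above. We show that this fails for every $m\ge 3$, by a short contraction argument. We then determine exactly which volumes occur, for $m\ge3$, for solutions that are unbounded from above: in a natural normalization they fill the interval $(0,\alpha_m^*]$ with $\alpha_m^*=\frac{2m^2-5m+1}{4m}$, endpoint included. The upper bound comes from packing balls into a thin set on which a polynomial stays bounded. The solutions are obtained by minimizing an entropy plus a logarithmic energy.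
\end{abstract}

\section{The question and the answer}

\subsection{The equation}

Let $m\ge1$ be an integer and $Q\in\mathbb{R}$. We consider the solutions $u$ of
\begin{equation}\label{eq:main}
(-\Delta)^m u=Q\,e^{2mu}\qquad\text{on }\mathbb{R}^{2m}
\end{equation}
for which
\begin{equation}\label{eq:vol}
\alpha:=\frac1{|S^{2m}|}\int_{\mathbb{R}^{2m}}e^{2mu(x)}\,dx<+\infty .
\end{equation}
Geometrically, the conformal metric $e^{2u}g_{\mathbb{R}^{2m}}$ has constant $Q$-curvature $Q$, and $\alpha$ is its volume divided by that of the round unit sphere $S^{2m}$. For brevity we call $\alpha$ the volume of $u$. For $m=1$, $Q$ is the Gauss curvature. Every solution of \eqref{eq:main} is smooth. Replacing $u$ by $u-\frac1{2m}\log\lambda$ with $\lambda>0$ replaces $Q$ by $\lambda Q$, so only the sign of $Q$ matters. This paper is about $Q<0$.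

For $Q<0$ the following is known. If $m=1$, there is no solution of \eqref{eq:main}--\eqref{eq:vol}. If $m\ge2$, there are radially symmetric ones. If $m=2$, every solution satisfies $\sup_{\mathbb{R}^4}u<+\infty$. Martinazzi \cite{M} asks whether the last statement remains true for $m>2$: \emph{is every solution of \eqref{eq:main}--\eqref{eq:vol} with $Q<0$ bounded from above?}

Here is why one might guess that it is. Normalize $Q=-(2m-1)!$. We shall see that $u=p+v$, where $v$ is a logarithmic potential of $e^{2mu}$ and $p$ is a polynomial of degree at most $2m-2$. Since $Q<0$, the potential pushes $u$ \emph{up} at infinity, essentially like $2\alpha\log|x|$. Finite volume then has to come from $p$, and the natural expectation is that $p\to-\infty$ like a power of $|x|$ and wins against the logarithm. The expectation can fail in only one way: $p$ stays bounded on a set that goes to infinity and is so thin that $e^{2mu}$ is integrable there although $u$ is unbounded on it. How thin such a set can be depends on the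 degree of $p$, hence on $m$.

\subsection{Results}

Write $x=(x_1,x')\in\mathbb{R}\times\mathbb{R}^{2m-1}$ and let $e_1$ be the first unit vector. The answer to the question is no, for every $m>2$.

\begin{theorem}\label{thm:A}
Let $m\ge3$ and $Q<0$. There is a solution $u$ of \eqref{eq:main}--\eqref{eq:vol} with $u(te_1)\to+\infty$ as $t\to\infty$.
\end{theorem}

The second theorem says precisely when unboundedness occurs. Put
\[
N:=(m-2)(2m-1),\qquad \alpha_m^*:=\frac{N-1}{4m}=\frac{2m^2-5m+1}{4m},
\]
so that $\alpha_2^*=-\frac18$, $\alpha_3^*=\frac13$, and $\alpha_m^*>0$ for all $m\ge3$.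

\begin{theorem}\label{thm:B}
Let $m\ge2$ and $Q=-(2m-1)!$.
\begin{enumerate}
\item[(a)] Every solution of \eqref{eq:main}--\eqref{eq:vol} has the form $u=p+v$, where
\[
v(x)=2\int\log\frac{|x-y|}{1+|y|}\,d\mu(y),\qquad d\mu=\frac{e^{2mu}\,dy}{|S^{2m}|},
\]
and $p$ is a polynomial of degree at most $2m-2$ that is bounded above. Let $M(r):=\max_{|x|=r}p$. Exactly one of the following holds:
\begin{enumerate}
\item[(1)] $M(r)\to-\infty$ as $r\to\infty$, and $u(x)\le-c|x|^q+C$ for some $c,q>0$ and some $C$;
\item[(2)] $M$ is bounded on $[0,\infty)$, $\sup u=+\infty$, and $\sup_{|x|\le r}u=(2\alpha+o(1))\log r$ as $r\to\infty$.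
\end{enumerate}
\item[(b)] If $\sup u=+\infty$, then $\alpha\le\alpha_m^*$; in particular $m\ge3$.
\item[(c)] If $m\ge3$, then for every $\alpha\in(0,\alpha_m^*]$ there is a solution with volume $\alpha$ and $\sup u=+\infty$.
\end{enumerate}
\end{theorem}

Thus, for $Q=-(2m-1)!$, solutions that are unbounded from above and have volume $\alpha$ exist if and only if $0<\alpha\le\alpha_m^*$. For $m=2$ there are none, which gives another proof of the boundedness known in that case. For general $Q<0$ the theorem holds with $\alpha$ and $\mu$ replaced by $|Q|\alpha/(2m-1)!$ and $|Q|\mu/(2m-1)!$, because $u+\frac1{2m}\log\frac{|Q|}{(2m-1)!}$ solves \eqref{eq:main} with constant $-(2m-1)!$ and its volume is $|Q|\alpha/(2m-1)!$.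

\subsection{Dimension six by hand}\label{sec:six}

The mechanism is already visible for $m=3$. In $\mathbb{R}^6$ take
\[
p(x)=-|x'|^2(1+x_1^2),
\]
of degree $4=2m-2$. It vanishes on the whole $x_1$-axis, yet $e^{2mp}=e^{6p}$ is integrable. The slice at $x_1=t$ is a Gaussian integral over $\mathbb{R}^5$, so
\[
\int_{\mathbb{R}^5}e^{-6(1+t^2)|x'|^2}dx'=\Big(\frac\pi6\Big)^{5/2}(1+t^2)^{-5/2},\qquad
\int_{\mathbb{R}^6}e^{6p}\,dx=\frac43\Big(\frac\pi6\Big)^{5/2}.
\]
The function $e^{6p}$ lives on a tube around the axis whose radius shrinks like $|t|^{-1}$. There is room to spare: if we add to $p$ a function that behaves like $2\alpha\log|x|$, the slice at $t$ has volume of order $|t|^{12\alpha-5}$. This is integrable at infinity precisely when $12\alpha<4$, that is, when $\alpha<\frac13=\alpha_3^*$. So for these $\alpha$ a solution $u=p+v$ with $v\approx2\alpha\log|x|$ is consistent with finite volume, and it tends to $+\infty$ along the axis.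

For $m=2$ we have $\deg p\le2$, and the corresponding polynomial $-|x'|^2$ has slices of constant volume: its tube does not shrink. For general $m$ the extremal choice is $-|x'|^2(1+x_1^2)^{m-2}$, with tube radius $|t|^{-(m-2)}$ and slice volume $|t|^{-N}$. Adding $2\alpha\log|x|$ gives $|t|^{4m\alpha-N}$, integrable at infinity when $4m\alpha<N-1$, that is, $\alpha<\alpha_m^*$.

Three things need proof: that some $v$ really closes the loop ($v$ is the potential of $e^{2m(p+v)}$, suitably normalized); that no polynomial of degree at most $2m-2$ does better than this tube; and what happens at the borderline $\alpha=\alpha_m^*$, where the count above gives a divergent $\int dt/t$. The first is done in Section~\ref{sec:A} for a small volume, the second in Sections~\ref{sec:shape} and~\ref{sec:upper}, and all volumes up to and including $\alpha_m^*$ are reached in Section~\ref{sec:var}.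

\section{The logarithmic potential}\label{sec:pot}

Throughout, $\log^-t=\max(0,-\log t)$, $B_R(x_0)$ is the open ball, $B_R=B_R(0)$, and $\langle h\rangle_B=\frac1{|B|}\int_Bh$. Constants $C,c>0$ may change from line to line. Recall that
\[
(-\Delta)^m\log\frac1{|x|}=\gamma_m\delta_0\quad\text{in }\mathbb{R}^{2m},\qquad \gamma_m=\frac{(2m-1)!}2|S^{2m}|.
\]
The bare kernel $\log|x-y|$ need not be integrable against a finite measure, so we normalize it:
\[
k(x,y):=\log\frac{|x-y|}{1+|y|}.
\]
From $|x-y|\le(1+|x|)(1+|y|)$ we get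
\begin{equation}\label{eq:k1}
k(x,y)\le\log(1+|x|),
\end{equation}
and moreover
\begin{equation}\label{eq:k2}
|k(x,y)|\le\log(2+|x|)+\log^-|x-y| .
\end{equation}
Only the lower bound for $k$ in \eqref{eq:k2} is left to prove. If $|x-y|\ge1$, then $1+|y|\le1+|x|+|x-y|\le(2+|x|)|x-y|$, so $k\ge-\log(2+|x|)$. If $|x-y|<1$, then $1+|y|\le2+|x|$, so $k\ge\log|x-y|-\log(2+|x|)$.

\begin{lemma}\label{lem:pot}
Let $f\ge0$ be in $L^1(\mathbb{R}^{2m})\cap L^\infty_{\rm loc}(\mathbb{R}^{2m})$, let $a=\int f$, and let $V(x)=\int k(x,y)f(y)\,dy$.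
\begin{enumerate}
\item[(i)] The integral converges absolutely, $V$ is continuous, and $V(x)\le a\log(1+|x|)$.
\item[(ii)] $\langle|V|\rangle_{B_R(x_0)}\le Ca\log R$ whenever $R\ge2+|x_0|$, with $C$ depending only on $m$.
\item[(iii)] $(-\Delta)^mV=-\gamma_mf$ in the sense of distributions.
\item[(iv)] If $f=e^{2m(P+cV)}$ with $P\in C^\infty$ and $c\in\mathbb{R}$, then $V\in C^\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Absolute convergence follows from \eqref{eq:k2}, since $f$ is integrable and locally bounded; the upper bound is \eqref{eq:k1}. For continuity on $B_A$, split $f$ into its restrictions to $B_{A+1}$ and to the complement. The first part contributes a constant plus the convolution of the locally integrable function $\log|\cdot|$ with a bounded function of compact support, which is continuous. For the second part, $|x-y|\ge1$ when $|x|<A$, so $|k(x,y)|\le\log(2+A)$ and dominated convergence applies.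

(ii) If $z\in B_R(x_0)$, then $|z|\le2R$. By \eqref{eq:k2}, for every $y$,
\[
\langle|k(\cdot,y)|\rangle_{B_R(x_0)}\le\log(2+2R)+\frac1{|B_R|}\int_{B_1}\log^-|z|\,dz\le C\log R ,
\]
since $R\ge2$. Integrate against $f(y)\,dy$.

(iii) Let $\varphi$ be a test function. The bound just proved, which is uniform in $y$, justifies Fubini's theorem, and $\int(-\Delta)^m\varphi=0$, so
\[
\int V(-\Delta)^m\varphi\,dx=\int f(y)\int\big(\log|x-y|-\log(1+|y|)\big)(-\Delta)^m\varphi(x)\,dx\,dy=-\gamma_m\int f\varphi .
\]

(iv) By (i), $V\in C^0$. If $V\in C^j$, then $f=e^{2m(P+cV)}\in C^j$, and elliptic regularity for $(-\Delta)^mV=-\gamma_mf$ gives $V\in W^{2m+j,q}_{\rm loc}$ for all $q<\infty$, hence $V\in C^{j+2m-1}$. Start from $j=0$ and iterate.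
\end{proof}

The upper bound $V\le a\log(1+|x|)$ needs a matching lower bound. A pointwise one is not available: the mass of $f$ near $x$ may push $V(x)$ down. Averages over balls behave well, even if the radius is as small as a power $r^{-B}$ of the distance $r$ to the origin: averaging cuts off the singularity of $\log|x-y|$ at the level $-B\log r$, and far out there is little mass on which it can act.

\begin{lemma}\label{lem:avg}
Let $f,a,V$ be as in Lemma~\ref{lem:pot}. For all $\varepsilon,B>0$ there are $r_0,C$ such that, if $|x_0|=r\ge r_0$ and $r^{-B}\le\rho\le1$, then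
\[
\langle V\rangle_{B_\rho(x_0)}\ge(a-\varepsilon)\log r-C .
\]
\end{lemma}

\begin{proof}
We first show that, with a constant $C_m$ depending only on $m$,
\begin{equation}\label{eq:logavg}
\langle\log|\cdot-y|\rangle_{B_\rho(x_0)}\ge\log\max(|x_0-y|,\rho)-C_m .
\end{equation}
If $|x_0-y|\ge2\rho$, then $|x-y|\ge|x_0-y|/2$ on the ball. If $|x_0-y|<2\rho$, rescaling by $\rho$ turns the average into $\log\rho$ plus the average of $\log|z-w|$ over $z\in B_1$ with some $|w|<2$. The latter is at least $-|B_1|^{-1}\int_{B_1}\log^-|z|\,dz$, while $\log\max(|x_0-y|,\rho)\le\log\rho+\log2$.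

Choose $R\ge1$ so large that $\varepsilon':=\int_{|y|\ge R}f$ satisfies $\varepsilon'(B+3)\le\varepsilon$, and let $r\ge r_0:=2R+3$. By Fubini and \eqref{eq:logavg},
\[
\langle V\rangle_{B_\rho(x_0)}\ge\int\log\frac{\max(|x_0-y|,\rho)}{1+|y|}\,f(y)\,dy-aC_m .
\]
We split the integral.
\begin{itemize}
\item $|y|\le R$. Here $|x_0-y|\ge r-R\ge r/2$, and this part is at least $(a-\varepsilon')\log r-a\log2-a\log(1+R)$.
\item $R<|y|\le r/2$. Here $|x_0-y|\ge r/2$ and $1+|y|\le1+r/2\le r$, so the ratio is at least $\frac12$.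
\item $|y|\ge2r$. Here $|x_0-y|\ge|y|/2$ and $1+|y|\le2|y|$, so the ratio is at least $\frac14$. This part and the preceding one together contribute at least $-a\log4$.
\item $r/2<|y|<2r$. The ratio is at least $r^{-B}/(1+2r)\ge r^{-B-2}$, since $1+2r\le r^2$ for $r\ge3$. As $r/2>R$, the mass of this region is at most $\varepsilon'$, and the contribution is at least $-\varepsilon'(B+2)\log r$.
\end{itemize}
The sum is at least $(a-\varepsilon'(B+3))\log r-C\ge(a-\varepsilon)\log r-C$.
\end{proof}

\section{An unbounded solution for every $m\ge3$}\label{sec:A}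

We prove Theorem~\ref{thm:A}. Let $m\ge3$ and take the degree-four polynomial of Section~\ref{sec:six}, now in $\mathbb{R}^{2m}$:
\[
p(x)=-|x'|^2(1+x_1^2).
\]
Since $\deg p=4<2m$, $\Delta^mp=0$. We look for $u=p+w$ up to an additive constant, where $w$ is $\lambda/\gamma_m$ times the potential of $e^{2m(p+w)}$ for a small $\lambda>0$. The equation for $w$ is implicit, but we may choose $\lambda$ small because only the sign of $Q$ matters. Then $w$ grows at most like a small multiple of $\log|x|$, which costs only a small power of $|x|$ in the integral, and a contraction argument works. Set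
\[
\omega(x)=\log(2+|x|)\ \ (\ge\log2),\qquad g(x)=e^{2mp(x)}(2+|x|).
\]

\paragraph{Integrability.} We claim that
\begin{equation}\label{eq:I}
I:=\int e^{2mp}(2+|x|)^2\,dx<\infty .
\end{equation}
With $z=(1+x_1^2)^{1/2}x'$ we have $p=-|z|^2$, $|x'|\le|z|$ and $2+|x|\le(2+|x_1|)(1+|x'|)\le(2+|x_1|)(1+|z|)$, hence
\[
I\le\int_{\mathbb{R}}(2+|x_1|)^2(1+x_1^2)^{-\frac{2m-1}2}dx_1\int_{\mathbb{R}^{2m-1}}(1+|z|)^2e^{-2m|z|^2}dz .
\]
The first integrand is of order $|x_1|^{3-2m}$ at infinity, which is integrable because $m\ge3$. As $p\le0$, each of $g$, $g^2$ and $g\log(1+|x|)$ is at most $e^{2mp}(2+|x|)^2$. So $g\in L^1\cap L^2$ and $g\log(1+|\cdot|)\in L^1$.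

\paragraph{The key estimate.} For measurable $h$ with $|h|\le g$ put $Lh(x)=\int k(x,y)h(y)\,dy$. By \eqref{eq:k2} and the Cauchy--Schwarz inequality,
\[
|Lh(x)|\le\omega(x)\|g\|_1+\|\log|\cdot|\,\|_{L^2(B_1)}\|g\|_2\le C_1\omega(x)
\]
for a constant $C_1$. By linearity, $|h|\le tg$ implies $|Lh|\le tC_1\omega$.

\paragraph{The fixed point.} Let
\[
D=\Big\{w\in C(\mathbb{R}^{2m}):|w|\le\frac\omega{4m}\Big\},\qquad\|w\|=\sup\frac{|w|}\omega,
\]
which is a complete metric space, and for $w\in D$ let
\[
Tw=\frac\lambda{\gamma_m}L\big(e^{2m(p+w)}\big),\qquad\lambda:=\frac{\gamma_m}{4mC_1}.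
\]
If $w\in D$, then $e^{2mw}\le e^{\omega/2}=(2+|x|)^{1/2}$, so $e^{2m(p+w)}\le g$ and $|Tw|\le\frac{\lambda C_1}{\gamma_m}\omega=\frac\omega{4m}$. Since $e^{2m(p+w)}$ is integrable and locally bounded, $Tw$ is continuous by Lemma~\ref{lem:pot}(i). Thus $T$ maps $D$ into itself. For $w_1,w_2\in D$ the mean value theorem and the inequality $\omega\le(2+|x|)^{1/2}$ (that is, $\log t\le\sqrt t$ for $t>0$, since $\log t/\sqrt t$ has maximum $2/e<1$) give
\[
\big|e^{2m(p+w_1)}-e^{2m(p+w_2)}\big|\le2m\,e^{2mp}(2+|x|)^{1/2}\,\omega\,\|w_1-w_2\|\le2m\,g\,\|w_1-w_2\| .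
\]
Hence $\|Tw_1-Tw_2\|\le\frac\lambda{\gamma_m}\,2mC_1\|w_1-w_2\|=\frac12\|w_1-w_2\|$, and $T$ has a fixed point $w$.

\paragraph{Conclusion.} By Lemma~\ref{lem:pot}(iii),(iv), $w$ is smooth and $(-\Delta)^mw=-\lambda e^{2m(p+w)}$. Put $u:=p+w+\frac1{2m}\log\frac\lambda{|Q|}$. Then
\[
(-\Delta)^mu=-\lambda e^{2m(p+w)}=-|Q|e^{2mu}=Qe^{2mu},\qquad\int e^{2mu}\,dx\le\frac\lambda{|Q|}\|g\|_1<\infty .
\]
Finally let $x=te_1$ with $t\ge3$. For $|y|\le1$ we have $\frac{|x-y|}{1+|y|}\ge\frac{t-1}2\ge\frac t3$. For $|y|>1$ we use $k(x,y)\ge-\log(1+|y|)-\log^-|x-y|$. Therefore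
\[
w(te_1)\ge\frac\lambda{\gamma_m}\Big[\log\frac t3\int_{B_1}e^{2m(p+w)}dy-\int g(y)\log(1+|y|)\,dy-\|\log|\cdot|\,\|_{L^2(B_1)}\|g\|_2\Big]\longrightarrow+\infty .
\]
As $p(te_1)=0$, $u(te_1)\to+\infty$. \qed

\begin{remark}
The estimates behind the contraction do not see the sign in front of $L$. The hypothesis $Q<0$ fixes this sign, and it matters only in the last step, where it makes $w$ tend to $+\infty$ rather than to $-\infty$ along the axis.
\end{remark}

\section{The shape of a general solution}\label{sec:shape}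

We prove Theorem~\ref{thm:B}(a). Let $m\ge2$, let $u$ solve \eqref{eq:main}--\eqref{eq:vol} with $Q=-(2m-1)!$, and let $\mu,v$ be as in the theorem. Then $v=2V$, where $V$ is the potential of the smooth density $f=e^{2mu}/|S^{2m}|$ of mass $\alpha>0$. Lemma~\ref{lem:pot} gives
\begin{equation}\label{eq:vup}
v(x)\le2\alpha\log(1+|x|)
\end{equation}
and $(-\Delta)^mv=-\frac{2\gamma_m}{|S^{2m}|}e^{2mu}=-(2m-1)!\,e^{2mu}$. Hence $v$ is smooth by elliptic regularity, and $p:=u-v$ satisfies $\Delta^mp=0$. Lemma~\ref{lem:avg}, applied to $V$, reads: for all $\varepsilon,B>0$ there are $r_0,C$ with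
\begin{equation}\label{eq:vlow}
\langle v\rangle_{B_\rho(x_0)}\ge2(\alpha-\varepsilon)\log r-C\qquad\text{if }|x_0|=r\ge r_0,\ r^{-B}\le\rho\le1 .
\end{equation}
We shall combine it repeatedly with Jensen's inequality
\begin{equation}\label{eq:jensen}
\int_Be^{2mu}\,dx\ge|B|\exp\big(2m\langle p\rangle_B+2m\langle v\rangle_B\big).
\end{equation}

\paragraph{Step 1: $p$ is a polynomial of degree at most $2m-2$.} We recall Pizzetti's formula: if $\Delta^mh=0$ on $\mathbb{R}^{2m}$, the average of $h$ over the sphere of radius $R$ about $x_0$ is $\sum_{i<m}a_iR^{2i}\Delta^ih(x_0)$, with constants $a_i=a_i(m)$ and $a_0=1$. The average over balls has the same form with other constants. It implies the interior estimate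
\begin{equation}\label{eq:int}
|D^jh(x_0)|\le C_jR^{-j}\langle|h|\rangle_{B_R(x_0)} .
\end{equation}
Indeed, there is a radial $\chi\in C_c^\infty(B_1)$ with $\int\chi=1$ and $\int|x|^{2i}\chi=0$ for $1\le i<m$: writing $\chi(x)=\psi(|x|)$ with $\psi\in C_c^\infty(0,1)$, these conditions prescribe the values of the $m$ functionals $\psi\mapsto\int_0^1\psi(r)r^{2m-1+2i}dr$, $0\le i<m$, which are linearly independent. With $\chi_R(x)=R^{-2m}\chi(x/R)$, Pizzetti's formula gives $h=h*\chi_R$. So $D^jh=h*D^j\chi_R$, and \eqref{eq:int} follows from $|D^j\chi_R|\le C_jR^{-j}|B_R|^{-1}$.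

Fix $x_0$ and let $R\ge2+|x_0|$. Since $p^+\le u^++v^-$ and $u^+\le\frac1{2m}e^{2mu}$, Lemma~\ref{lem:pot}(ii) and \eqref{eq:vol} give $\langle p^+\rangle_{B_R(x_0)}\le C\log R$. By Pizzetti's formula $\langle p\rangle_{B_R(x_0)}=O(R^{2m-2})$ as $R\to\infty$. Hence
\[
\langle|p|\rangle_{B_R(x_0)}=\langle2p^+-p\rangle_{B_R(x_0)}=O(R^{2m-2}),
\]
and \eqref{eq:int} with $j=2m-1$ gives $|D^{2m-1}p(x_0)|=O(R^{-1})$. Let $R\to\infty$: $D^{2m-1}p(x_0)=0$ for every $x_0$.

\paragraph{Step 2: the dichotomy for $M$.} We need to know that $M(r)=\max_{|x|=r}p$ has power behavior. Its graph $\{(r,t)\}$ is described by the first-order formula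
\[
r\ge0,\quad\exists x\,\big(|x|^2=r^2,\ p(x)=t\big),\quad\forall x\,\big(|x|^2=r^2\Rightarrow p(x)\le t\big),
\]
so, by quantifier elimination over $\mathbb{R}$, $M$ is a semialgebraic function. Consequently \cite[Thm.~A.2.5]{H}, for large $r$ either $M\equiv0$ or
\[
M(r)=ar^q(1+o(1)),\qquad a\ne0,\ q\in\mathbb{Q}.
\]

Next we exclude $a>0,\ q>0$. Let $|x_0|=r\ge1$ with $p(x_0)=M(r)$, and let $\rho=r^{-(2m-2)}$. Since $\deg\nabla p\le2m-3$, $|\nabla p|\le Cr^{2m-3}$ on $B_1(x_0)$, so $p\ge M(r)-C$ on $B_\rho(x_0)$. By \eqref{eq:vlow} with $\varepsilon=\alpha$ and $B=2m-2$, $\langle v\rangle_{B_\rho(x_0)}\ge-C$ for large $r$, and \eqref{eq:jensen} gives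
\[
\alpha|S^{2m}|\ge\int_{B_\rho(x_0)}e^{2mu}\ge c\,r^{-2m(2m-2)}e^{2mM(r)} .
\]
So $M(r)\le C\log r$ for large $r$, which rules out $a>0,\ q>0$. In all remaining cases $M$ is bounded above for large $r$. Since $M$ is continuous, it follows that
\[
p\le C_0\qquad\text{on }\mathbb{R}^{2m}
\]
for some $C_0$, and two mutually exclusive cases remain.
\begin{itemize}
\item $M(r)=ar^q(1+o(1))$ with $a<0<q$. Then $M\to-\infty$, and $u(x)\le M(|x|)+2\alpha\log(1+|x|)\le-c|x|^q+C$ by \eqref{eq:vup}. This is alternative (1).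
\item $M\equiv0$ for large $r$, or $q\le0$. Then $M$ is bounded on $[0,\infty)$. Step 3 shows that this leads to alternative (2).
\end{itemize}

\paragraph{Step 3: if $M$ is bounded, $p$ is bounded below on a ball at every distance.} Suppose $M\ge-C_1$. For each $r\ge1$ choose $y_r$ with $|y_r|=r$ and $p(y_r)=M(r)\ge-C_1$. We ask on how large a ball about $y_r$ the polynomial stays bounded below. Its Hessian has degree at most $2m-4$, so there is $K\ge1$, independent of $r$, with
\[
|D^2p|\le\Lambda:=Kr^{2m-4}\qquad\text{on }\overline{B_1(y_r)}.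
\]
The gradient is controlled by the global upper bound $p\le C_0$: a large slope would make $p$ exceed $C_0$ before the Hessian could bend it back. Precisely, if $\nabla p(y_r)\ne0$, let $e=\nabla p(y_r)/|\nabla p(y_r)|$. As $\Lambda^{-1/2}\le1$,
\[
C_0\ge p\big(y_r+\Lambda^{-1/2}e\big)\ge-C_1+\Lambda^{-1/2}|\nabla p(y_r)|-\tfrac12 ,
\]
so $|\nabla p(y_r)|\le(C_0+C_1+\frac12)\Lambda^{1/2}$. This also holds if $\nabla p(y_r)=0$, because $-C_1\le p(y_r)\le C_0$. Taylor's formula then gives, with $C_2=C_0+2C_1+1$,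
\begin{equation}\label{eq:tube}
p\ge-C_2\quad\text{on }B_{\rho_r}(y_r),\qquad\rho_r:=\Lambda^{-1/2}=K^{-1/2}r^{-(m-2)} .
\end{equation}

For large $r$, $\rho_r\ge r^{-(m-1)}$. By \eqref{eq:tube} and \eqref{eq:vlow} with $B=m-1$, for every $\varepsilon>0$ and large $r$,
\[
\sup_{|x|\le r+1}u\ge\langle u\rangle_{B_{\rho_r}(y_r)}\ge2(\alpha-\varepsilon)\log r-C_\varepsilon .
\]
On the other hand $u\le C_0+2\alpha\log(1+|x|)$ by \eqref{eq:vup}. Together these give $\sup_{|x|\le r}u=(2\alpha+o(1))\log r$, and $\sup u=+\infty$ because $\alpha>0$. This is alternative (2), and (a) is proved. \qed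

\section{The upper bound on the volume}\label{sec:upper}

We prove Theorem~\ref{thm:B}(b). If $\sup u=+\infty$, alternative (2) holds, and \eqref{eq:tube} and \eqref{eq:vlow} provide, for each large $r$, a ball of radius $\rho_r=K^{-1/2}r^{-(m-2)}$ centered at distance $r$ from the origin, on which the average of $u$ is at least $2(\alpha-\varepsilon)\log r-C_\varepsilon$. The centers $y_r$ need not depend continuously on $r$, but that does not matter: small balls centered on spheres with well separated radii are disjoint. We add up the integrals of $e^{2mu}$ over many such balls; the count is that of Section~\ref{sec:six}.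

Let $0<\varepsilon<\alpha$. For $n\in\mathbb{N}$ put $\rho=K^{-1/2}2^{-(n+1)(m-2)}\le1$. For $r\in[2^n,2^{n+1}]$ we have $\rho\le\rho_r$, and $\rho\ge2^{-n(m-1)}\ge r^{-(m-1)}$ as soon as $2^n\ge K^{1/2}2^{m-2}$. Take the radii
\[
r_j=2^n+2\rho j\in[2^n,2^{n+1}],\qquad j=0,1,2,\dots ;
\]
there are at least $2^n/(2\rho)$ of them. The balls $B_\rho(y_{r_j})$ are disjoint, since $|y_{r_i}-y_{r_j}|\ge|r_i-r_j|\ge2\rho$ for $i\ne j$. Apply \eqref{eq:jensen}, \eqref{eq:tube} and \eqref{eq:vlow} with $B=m-1$ on each ball and sum. Since $r_j\ge2^n$ and $\alpha>\varepsilon$, for all large $n$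
\[
\alpha|S^{2m}|\ge c_\varepsilon\,\frac{2^n}\rho\,\rho^{2m}\,2^{4mn(\alpha-\varepsilon)}\ge c'_\varepsilon\,2^{n[1-N+4m(\alpha-\varepsilon)]},
\]
because $\rho^{2m-1}$ is a constant times $2^{-nN}$. The left side does not depend on $n$, so the exponent is at most $0$, that is, $\alpha\le\alpha_m^*+\varepsilon$. Let $\varepsilon\to0$: $\alpha\le\alpha_m^*$. For $m=2$ this is impossible, since $\alpha>0>\alpha_2^*$. \qed

\section{Solutions with every volume up to $\alpha_m^*$}\label{sec:var}

We prove Theorem~\ref{thm:B}(c). Let $m\ge3$, $0<\alpha\le\alpha_m^*$, and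
\[
p(x)=-|x'|^2(1+x_1^2)^{m-2},\qquad s(x)=\log(1+|x|).
\]
Since $\deg p=2m-2$, $\Delta^mp=0$. The contraction argument of Section~\ref{sec:A} relies on a small parameter and does not give all these $\alpha$, so we look instead for the normalized density $\rho=e^{2mu}/(\alpha|S^{2m}|)$ as a minimizer. From now on $\rho$ denotes a probability density, no longer a radius.

\subsection{Choosing the functional}

Let
\[
G(x,y):=s(x)-k(x,y)=\log\frac{(1+|x|)(1+|y|)}{|x-y|}\in[0,\infty],
\]
which is nonnegative by \eqref{eq:k1}. If $\rho$ is a probability density with $G$-potential $U=\int G(\cdot,y)\rho(y)\,dy$, then the potential in Theorem~\ref{thm:B}(a) for $d\mu=\alpha\rho\,dx$ is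
\[
v=2\alpha\int k(\cdot,y)\rho(y)\,dy=2\alpha(s-U).
\]
So we want
\[
\rho=e^{2m(p+v+\kappa)}=\sigma_0\,e^{-4m\alpha U+2m\kappa},\qquad\sigma_0:=e^{2mp}(1+|x|)^{4m\alpha},
\]
with some constant $\kappa$. This is formally the Euler--Lagrange equation of
\[
\frac1{2m}\int\rho\log\frac\rho{\sigma_0}\,dx+\alpha\iint G(x,y)\rho(x)\rho(y)\,dx\,dy .
\]
The condition $Q<0$ is what makes the energy enter with a plus sign: the interaction is repulsive, and both terms help to bound the functional below. When $\alpha<\alpha_m^*$, the slice count of Section~\ref{sec:six} shows $\int\sigma_0<\infty$; then the entropy is bounded below, prevents loss of mass at infinity, and the direct method applies to this functional as it stands.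

When $\alpha=\alpha_m^*$, $\sigma_0$ has infinite mass: with the variable $s\approx\log|x_1|$ along the tube, $\sigma_0\,dx$ is comparable to $ds$. But the repulsion helps. Heuristically, let $\tau(s)$ be the mass of $\rho$ beyond logarithmic radius $s$. As $G(x,y)\approx\min(s(x),s(y))$, $U\approx A(s):=\int_0^s\tau$, and the equation for $\rho$ becomes $-A''=c\,e^{-4m\alpha A}$. The solution with $A'\to0$ at infinity satisfies $(A')^2=\frac c{2m\alpha}e^{-4m\alpha A}$, whence $e^{2m\alpha A}$ is linear in $s$ and $-\tau'$ is of order $s^{-2}$, which is integrable. This suggests measuring entropy relative to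
\[
\sigma:=\sigma_0\,(1+s)^{-2}=e^{2mp}(1+|x|)^{4m\alpha}(1+s)^{-2},
\]
and restoring the equation by subtracting a correction term. For probability densities $\rho$ we therefore set
\[
H(\rho)=\int\rho\log\frac\rho\sigma\,dx,\qquad E(\rho)=\iint G(x,y)\rho(x)\rho(y)\,dx\,dy\ge0,
\]
\[
F(\rho)=\frac1{2m}H(\rho)+\alpha E(\rho)-\frac1m\int\rho\log(1+s)\,dx\qquad\text{if }H(\rho),E(\rho)<\infty .
\]
We treat all $\alpha\in(0,\alpha_m^*]$ at once in this form.

\subsection{$F$ is bounded below}

\paragraph{The reference measure is finite.} Put $b=4m\alpha\le N-1$ and $z=(1+x_1^2)^{\frac{m-2}2}x'$, so that $p=-|z|^2$, $|x'|\le|z|$ and $dx'=(1+x_1^2)^{-N/2}dz$. As $1+|x|\le(1+|x_1|)(1+|z|)$ and $s(x)\ge\log(1+|x_1|)$,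
\[
Z:=\int\sigma\,dx\le\int_{\mathbb{R}}\frac{(1+|x_1|)^b(1+x_1^2)^{-N/2}}{(1+\log(1+|x_1|))^2}\,dx_1\int_{\mathbb{R}^{2m-1}}(1+|z|)^be^{-2m|z|^2}dz<\infty ,
\]
because $b-N\le-1$; this is where $\alpha\le\alpha_m^*$ is used. Since $t\log t\ge-1/e$, the negative part of $\rho\log\frac\rho\sigma$ is at most $\sigma/e$. So $H(\rho)$ is well defined in $(-\infty,\infty]$, and $\rho\log\frac\rho\sigma\in L^1$ whenever $H(\rho)<\infty$. Since $t\log t\ge t-1$, $H(\rho)=\int\frac\rho\sigma\log\frac\rho\sigma\,\sigma\,dx\ge1-Z$.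

\paragraph{The energy controls the correction term.} From $|x-y|\le2(1+\max(|x|,|y|))$,
\begin{equation}\label{eq:Glow}
G(x,y)\ge\min(s(x),s(y))-\log2 .
\end{equation}
Let $\tau(t)=\int_{\{s>t\}}\rho\,dx$. Since $\min(s(x),s(y))>t$ if and only if both exceed $t$, \eqref{eq:Glow} gives
\[
\int_0^\infty\tau(t)^2dt=\iint\min(s(x),s(y))\rho(x)\rho(y)\,dx\,dy\le E(\rho)+\log2 .
\]
By Cauchy--Schwarz,
\[
\int\rho\log(1+s)\,dx=\int_0^\infty\frac{\tau(t)}{1+t}\,dt\le\Big(\int_0^\infty\tau^2\Big)^{1/2}\le\big(E(\rho)+\log2\big)^{1/2} .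
\]
Hence $F(\rho)\ge\frac{1-Z}{2m}+\alpha E(\rho)-\frac1m(E(\rho)+\log2)^{1/2}$. So $F$ is finite and bounded below on its domain, and $E$ and $H$ are bounded on sublevel sets of $F$. The domain contains the normalized indicators of balls.

We also need the tails. Since $\tau$ is nonincreasing, $S\tau(S)^2\le\int_0^\infty\tau^2$, and so for $S>0$
\begin{equation}\label{eq:tail}
\begin{aligned}
\int_{\{s>S\}}\rho\log(1+s)\,dx&=\tau(S)\log(1+S)+\int_S^\infty\frac{\tau(t)}{1+t}\,dt\\
&\le\Big(\frac{\log(1+S)}{\sqrt S}+\frac1{\sqrt{1+S}}\Big)\big(E(\rho)+\log2\big)^{1/2}.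
\end{aligned}
\end{equation}

\subsection{A minimizer exists}

Let $\rho_j$ be a minimizing sequence; $H(\rho_j)$ and $E(\rho_j)$ are bounded. Put $f_j=\rho_j/\sigma$ and $\nu=\sigma\,dx$, a finite measure. Then $\int f_j\log f_j\,d\nu=H(\rho_j)$ is bounded, so $(f_j)$ is uniformly integrable with respect to $\nu$ (de la Vall\'ee Poussin's criterion). By the Dunford--Pettis theorem a subsequence, still denoted $(f_j)$, converges weakly in $L^1(\nu)$ to some $f\ge0$. Let $\rho=f\sigma$. Testing with bounded functions shows $\int\rho=1$ and $\rho_j\to\rho$ narrowly, that is, against bounded continuous functions.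
\begin{itemize}
\item $H(\rho)\le\liminf H(\rho_j)$: the functional $f\mapsto\int f\log f\,d\nu$ is convex, and lower semicontinuous for strong $L^1(\nu)$ convergence by Fatou's lemma (the integrand is at least $-1/e$). Hence it is weakly lower semicontinuous.
\item $E(\rho)\le\liminf E(\rho_j)$: narrow convergence of $\rho_j$ implies narrow convergence of $\rho_j\otimes\rho_j$ to $\rho\otimes\rho$, and $G$ is the increasing limit of the bounded continuous functions $\min(G,n)$.
\item $\int\rho_j\log(1+s)\to\int\rho\log(1+s)$: for the bounded functions $\log(1+\min(s,S))$ this is weak convergence. The truncation error is at most the left side of \eqref{eq:tail}, which tends to $0$ as $S\to\infty$ uniformly in $j$, and also for $\rho$, since $E(\rho)<\infty$.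
\end{itemize}
Hence $\rho$ is in the domain and minimizes $F$.

\subsection{The Euler--Lagrange equation}

From now on $\rho$ is this minimizer and $U=\int G(\cdot,y)\rho(y)\,dy$.

\paragraph{$U$ is locally bounded.} This is not automatic, as we do not yet know that $\rho$ is locally bounded; the entropy replaces that information. By \eqref{eq:k2},
\[
0\le U(x)\le s(x)+\log(2+|x|)+\int_{|x-y|<1}\rho(y)\log\frac1{|x-y|}\,dy .
\]
Young's inequality $AB\le A\log A-A+e^B$ with $A=\rho(y)$, $B=\log\frac1{|x-y|}$ bounds the last integrand by $\rho\log\rho-\rho+|x-y|^{-1}$. Here $\rho\log\rho\in L^1_{\rm loc}$, because $\rho\log\frac\rho\sigma\in L^1$ and $\log\sigma$ is locally bounded, and $|x|^{-1}$ is locally integrable.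

\paragraph{The variation.} Let $\eta$ be a bounded probability density of compact support, and $\rho_t=(1-t)\rho+t\eta$ for $0\le t\le1$. Then $H(\eta)$ is finite, and so is $E(\eta)$, by \eqref{eq:k2}. Also $\int U\eta<\infty$ and $\int U\rho=E(\rho)$, so
\[
E(\rho_t)=(1-t)^2E(\rho)+2t(1-t)\int U\eta\,dx+t^2E(\eta)
\]
has derivative $2\int U(\eta-\rho)$ at $t=0$. For the entropy, put $h(r)=r\log\frac r{\sigma(x)}$, $h(0)=0$. By convexity of $h$ the difference quotients $\frac1t[h(\rho_t)-h(\rho)]$ decrease as $t\downarrow0$, and at $t=1$ they equal the integrable function $h(\eta)-h(\rho)$. By monotone convergence,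
\[
\lim_{t\downarrow0}\frac{H(\rho_t)-H(\rho)}t=\int(\eta-\rho)\Big(\log\frac\rho\sigma+1\Big)dx\in[-\infty,\infty),
\]
where the integrand is $-\infty$ if $\rho=0<\eta$ and $0$ if $\rho=\eta=0$. By convexity of $H$ and the formula for $E(\rho_t)$, $\rho_t$ is in the domain, so $F(\rho_t)\ge F(\rho)$; hence the limit is not $-\infty$. Since $\int(\eta-\rho)=0$ and $\rho\log\frac\rho\sigma$, $U\rho$, $\rho\log(1+s)$ are integrable, we may separate the terms with $\rho$ and obtain
\[
\int\Phi\,\eta\,dx\ge\int\Phi\,\rho\,dx=:\kappa\in\mathbb{R},\qquad\Phi:=\frac1{2m}\log\frac\rho\sigma+2\alpha U-\frac1m\log(1+s),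
\]
with $\Phi=-\infty$ where $\rho=0$, and $\Phi\rho=0$ there.

Taking for $\eta$ the normalized indicator of a bounded subset of positive measure of $\{\Phi<\kappa\}$ would give a contradiction, so $\Phi\ge\kappa$ a.e.; in particular $\rho>0$ a.e. Since $\int(\Phi-\kappa)\rho=0$, $\Phi=\kappa$ a.e. Now $\log\sigma+2\log(1+s)=2mp+4m\alpha s$: the weight $(1+s)^{-2}$ cancels, and
\[
\rho=e^{2m(p+v+\kappa)}\ \text{ a.e.},\qquad v:=2\alpha(s-U)=2\alpha\int k(\cdot,y)\rho(y)\,dy .
\]

\subsection{Conclusion}

Since $U\ge0$, $v\le2\alpha s$, so $\rho\in L^\infty_{\rm loc}$. By Lemma~\ref{lem:pot}(i) applied with $f=\rho$, $v$ is continuous. Modify $\rho$ on a null set, which does not change $v$, so that $\rho=e^{2m(p+v+\kappa)}$ everywhere. By Lemma~\ref{lem:pot}(iii),(iv), $v$ is smooth and $(-\Delta)^mv=-2\alpha\gamma_m\rho$. Put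
\[
u=p+v+\kappa+\frac1{2m}\log\big(\alpha|S^{2m}|\big).
\]
Then $e^{2mu}=\alpha|S^{2m}|\rho$, so $u$ has volume $\alpha$ and
\[
(-\Delta)^mu=-2\alpha\gamma_m\rho=-(2m-1)!\,\alpha|S^{2m}|\rho=-(2m-1)!\,e^{2mu}.
\]
Since $d\mu=e^{2mu}dx/|S^{2m}|=\alpha\rho\,dx$, $v$ is exactly the potential in Theorem~\ref{thm:B}(a), and the polynomial there is $p$ plus a constant. As $p\le0$ and $p(re_1)=0$, $\max_{|x|=r}p=0$ for all $r$. So alternative (2) of Theorem~\ref{thm:B}(a) holds, and $\sup u=+\infty$. \qed

\begin{thebibliography}{9}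
\bibitem{H} L. H\"ormander, \emph{The Analysis of Linear Partial Differential Operators II}.
\bibitem{M} L. Martinazzi, \emph{Conformal metrics on $\mathbb{R}^{2m}$ with constant $Q$-curvature}, arXiv:0805.0749 (2008).
\end{thebibliography}

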